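\title{The entropic Ricci curvature of the random transposition chain has order $1/(n\log n)$}

\begin{abstract}
Let $\kappa_n$ be the optimal entropic Ricci curvature lower bound of the random transposition chain on the symmetric group $\mathcal S_n$. We prove that
$$\frac1{96(n-1)(2+\log n)}\le\kappa_n\le\frac8{n(n-1)}+\frac{4(n+1)}{n^2\log n}\qquad(n\ge2).$$
The modified logarithmic Sobolev constant of this chain has order $1/n$, so the two constants differ by a factor of order $\log n$; this answers a question of Fathi and Maas in the negative. The upper bound comes from evaluating the Hessian of the entropy at an Ewens density. The lower bound comes from splitting the Hessian over the edges, squares and copies of $K_{3,3}$ in the Cayley graph, and from a quantitative form of the superadditivity of the logarithmic mean.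
\end{abstract}

\section{Introduction}

\subsection{Entropic Ricci curvature}
Let $X$ be a finite set and $K:X\times X\to[0,\infty)$ an irreducible Markov kernel that is reversible with respect to its stationary probability measure $\pi$, that is, $K(x,y)\pi(x)=K(y,x)\pi(y)$. The generator is $\mathcal Lf(x)=\sum_y(f(y)-f(x))K(x,y)$, and $\langle f,g\rangle=\sum_xf(x)g(x)\pi(x)$. Let $\mathcal P(X)$ be the set of densities $\rho:X\to[0,\infty)$ with $\sum_x\rho(x)\pi(x)=1$, and let
$$\mathcal H(\rho)=\sum_x\rho(x)\log\rho(x)\,\pi(x)\qquad(0\log0=0)$$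
be the relative entropy. The \emph{logarithmic mean} is $\theta(s,t)=\frac{s-t}{\log s-\log t}$ for $s,t>0$, $s\ne t$, with $\theta(s,s)=s$ and $\theta(0,t)=\theta(t,0)=0$. Put $\hat\rho(x,y)=\theta(\rho(x),\rho(y))$. For $\rho\in\mathcal P(X)$ and $\psi:X\to\mathbb R$ the \emph{action} is
$$\mathcal A(\rho,\psi)=\frac12\sum_{x,y}(\psi(y)-\psi(x))^2\hat\rho(x,y)K(x,y)\pi(x),$$
and the \emph{transport distance} is given by $\mathcal W(\rho_0,\rho_1)^2=\inf\int_0^1\mathcal A(\rho_t,\psi_t)\,dt$, where the infimum runs over all sufficiently regular curves $(\rho_t,\psi_t)_{t\in[0,1]}$ that join $\rho_0$ to $\rho_1$ and satisfy the continuity equation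
$$\frac{d}{dt}\rho_t(x)+\sum_y(\psi_t(y)-\psi_t(x))\hat\rho_t(x,y)K(x,y)=0\qquad(x\in X).$$
Thus mass moves along the gradient of a potential $\psi_t$, each edge conducts in proportion to $\hat\rho_t$, and $\mathcal A$ is the kinetic energy of the motion. The logarithmic mean supplies a discrete chain rule, $\theta(s,t)(\log s-\log t)=s-t$: for $\psi_t=-\log\rho_t$ the continuity equation is the heat equation $\frac d{dt}\rho_t=\mathcal L\rho_t$.

The chain has \emph{(entropic) Ricci curvature bounded from below by $\kappa\in\mathbb R$} if for every constant speed geodesic $(\rho_t)_{t\in[0,1]}$ in $(\mathcal P(X),\mathcal W)$ and every $t\in[0,1]$,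
$$\mathcal H(\rho_t)\le(1-t)\mathcal H(\rho_0)+t\mathcal H(\rho_1)-\frac\kappa2t(1-t)\mathcal W(\rho_0,\rho_1)^2.$$
The \emph{Fisher information} is
$$\mathcal I(\rho)=\frac12\sum_{x,y}(\rho(x)-\rho(y))(\log\rho(x)-\log\rho(y))K(x,y)\pi(x),$$
where a term with $\rho(x)=\rho(y)$ is $0$ and a term with $K(x,y)>0$ in which exactly one of $\rho(x),\rho(y)$ vanishes is $+\infty$. The chain satisfies the \emph{modified logarithmic Sobolev inequality} MLSI($\lambda$), $\lambda>0$, if $\mathcal H(\rho)\le\frac1{2\lambda}\mathcal I(\rho)$ for all $\rho\in\mathcal P(X)$; the MLSI constant is the largest such $\lambda$. It is known that a Ricci lower bound $\kappa>0$ implies MLSI($\kappa$); Remark~\ref{rem:heat} recalls the reason. For a given chain one may ask how much this implication loses.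

\subsection{Random transpositions}
For $n\ge2$ let $\mathcal T$ be the set of transpositions in $\mathcal S_n$, and put $N=\binom n2$ and $c=1/N=\frac2{n(n-1)}$. The random transposition chain on $X=\mathcal S_n$ has $K(x,\tau x)=c$ for $\tau\in\mathcal T$ and $K(x,y)=0$ otherwise. Its reversible measure $\pi$ is uniform, and
$$\mathcal Lf=c\sum_{\tau\in\mathcal T}\nabla_\tau f,\qquad\nabla_\tau f(x)=f(\tau x)-f(x).$$
Let $\kappa_n$ be its largest Ricci curvature lower bound and $\lambda_n$ its MLSI constant. It is known that $\lambda_n\ge\kappa_n\ge\frac4{n(n-1)}$ and that $\lambda_n$ has order $1/n$. Fathi and Maas \cite{FM} asked whether the true order of the curvature matches that of the MLSI constant: is $\inf_n n\kappa_n>0$, or is $\liminf_nn\kappa_n=0$?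

One might guess the former. The curvature is an infimum over densities (Theorem~\ref{thm:EM}), and the uniform density, like every family of densities whose ratios across edges stay bounded, yields nothing smaller than order $1/n$ (Example~\ref{ex:uniform} and Remark~\ref{rem:bounded}). The answer is nevertheless negative.

\begin{theorem}\label{thm:upper}
For every $n\ge2$ and every $q>0$, $q\ne1$,
$$\kappa_n\le\frac2{n(n-1)}\Big(1+\frac{\sinh(\log q)}{\log q}\Big)\frac{(n+q)(n+q+1)}{(q+2)(q+3)}.$$
Taking $q=n$ gives $\kappa_n\le\frac8{n(n-1)}+\frac{4(n+1)}{n^2\log n}$. Hence $\limsup_n(n\log n)\kappa_n\le4$ and $\lim_nn\kappa_n=0$.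
\end{theorem}

\begin{theorem}\label{thm:lower}
For every $n\ge2$,
$$\kappa_n\ge\frac2{n(n-1)}\inf_{\ell>0}\Big[1+\frac{\sinh\ell}\ell+\frac{n-2}{96(4+\ell)}\Big]\ge\frac1{96(n-1)(2+\log n)}.$$
\end{theorem}

Together the theorems give $\kappa_n\asymp1/(n\log n)$, so the curvature misses the MLSI constant by a factor of order exactly $\log n$. We do not identify the limiting constant of $n\log n\,\kappa_n$. The order of $\lambda_n$ serves only for this comparison and is not used in the proofs.

The bracket in Theorem~\ref{thm:lower} shows where the logarithm comes from. Consider an edge $\{x,\tau x\}$ across which $\log\rho$ jumps by $\ell$. In units of $c$, it gains curvature from two sources: $1+\sinh\ell/\ell$ from itself, and an amount of order $1/(1+\ell)$ from each of the $n-2$ cosets of a copy of $\mathcal S_3$ that contain it. For large $\ell$ the total is of order $(e^\ell+n)/\ell$, and its smallest order, $n/\log n$, is reached at $\ell=\log n$. The density behind Theorem~\ref{thm:upper} for $q=n$ has $\ell=\log n$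 on every edge.

\section{The Hessian of the entropy}\label{sec:hessian}

Geodesics enter only through the following criterion of Erbar and Maas, which replaces convexity along geodesics by an inequality between two quadratic forms in $\psi$. For strictly positive $\rho\in\mathcal P(X)$ and $\psi:X\to\mathbb R$ let
\begin{align*}
\mathcal B(\rho,\psi)={}&\frac14\sum_{x,y}(\psi(y)-\psi(x))^2\big[\partial_1\theta\,\mathcal L\rho(x)+\partial_2\theta\,\mathcal L\rho(y)\big]K(x,y)\pi(x)\\
&-\frac12\sum_{x,y}\hat\rho(x,y)(\psi(y)-\psi(x))(\mathcal L\psi(y)-\mathcal L\psi(x))K(x,y)\pi(x),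
\end{align*}
where the partial derivatives of $\theta$ are evaluated at $(\rho(x),\rho(y))$. This is the Hessian of $\mathcal H$.

\begin{theorem}[{\cite[Theorem 4.5]{EM}}]\label{thm:EM}
The chain has Ricci curvature bounded from below by $\kappa$ if and only if $\mathcal B(\rho,\psi)\ge\kappa\mathcal A(\rho,\psi)$ for all strictly positive $\rho\in\mathcal P(X)$ and all $\psi:X\to\mathbb R$.
\end{theorem}

Both forms vanish for constant $\psi$, and $\mathcal A>0$ otherwise, by irreducibility. So $\kappa_n$ is the infimum of $\mathcal B/\mathcal A$ over positive $\rho$ and nonconstant $\psi$. An upper bound needs one pair $(\rho,\psi)$; a lower bound needs an inequality for all pairs. From now on densities are strictly positive. Reversibility is used through the symmetry of $K(x,y)\pi(x)$ and the resulting identity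
\begin{equation}\label{eq:ibp}
\langle f,\mathcal Lg\rangle=\langle\mathcal Lf,g\rangle=-\frac12\sum_{x,y}(f(y)-f(x))(g(y)-g(x))K(x,y)\pi(x).
\end{equation}

\begin{example}[Uniform density]\label{ex:uniform}
For $\rho\equiv1$ we have $\mathcal L\rho=0$ and $\hat\rho\equiv1$, so \eqref{eq:ibp} gives $\mathcal A=-\langle\psi,\mathcal L\psi\rangle$ and $\mathcal B=\langle\mathcal L\psi,\mathcal L\psi\rangle$. On $\mathcal S_n$ let $f(x)=1$ if $x(1)=1$ and $f(x)=0$ otherwise. Then $\mathcal Lf=-c(n-1)$ where $f=1$ and $\mathcal Lf=c$ where $f=0$, so $\psi=f-\frac1n$ satisfies $\mathcal L\psi=-cn\psi$. Hence $\kappa_n\le cn=\frac2{n-1}$.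
\end{example}

\begin{lemma}\label{lem:theta}
On $(0,\infty)^2$ we have $\theta(s,t)=\int_0^1s^{1-p}t^p\,dp$. The function $\theta$ is smooth, symmetric, increasing in each variable, concave and homogeneous of degree $1$. Moreover, for $s,t,s',t'>0$,
\begin{align}
&\theta(s+s',t+t')\ge\theta(s,t)+\theta(s',t'),\label{eq:super}\\
&s\,\partial_1\theta(s,t)+t\,\partial_2\theta(s,t)=\theta(s,t),\label{eq:euler}\\
&s'\partial_1\theta(s,t)+t'\partial_2\theta(s,t)\ge\theta(s',t'),\label{eq:tangent}\\
&\partial_1\theta(s,t)\log\tfrac st=1-\tfrac{\theta(s,t)}s,\qquad\partial_2\theta(s,t)\log\tfrac st=\tfrac{\theta(s,t)}t-1.\label{eq:deriv}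
\end{align}
\end{lemma}

\begin{proof}
For $s\ne t$ the integral is $s\int_0^1(t/s)^p\,dp=\frac{t-s}{\log(t/s)}$, and for $s=t$ it is $s$. Smoothness, monotonicity and homogeneity hold for the integrand, and symmetry follows from $p\mapsto1-p$. By the weighted AM--GM inequality $s^{1-p}t^p=\min_{r>0}[(1-p)r^ps+pr^{p-1}t]$ is a minimum of linear functions, so it is concave. Homogeneity and midpoint concavity give \eqref{eq:super}, and \eqref{eq:euler} is Euler's identity. A concave function lies below its tangent plane at $(s,t)$, and by \eqref{eq:euler} the value of that plane at $(s',t')$ is the left side of \eqref{eq:tangent}. Finally, \eqref{eq:deriv} is the derivative of $\theta(s,t)(\log s-\log t)=s-t$ in $s$ and in $t$.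
\end{proof}

On $\mathcal S_n$ both $K$ and $\mathcal L$ are sums over transpositions, so $\mathcal B$ is a sum over pairs consisting of an edge and a transposition. Let $\mathcal E$ be the set of unordered edges $e=\{x,y\}$, $y=\tau_ex$, of the Cayley graph, and write
$$\theta_e=\hat\rho(x,y),\qquad d_e=\psi(y)-\psi(x),\qquad\ell_e=|\log\rho(x)-\log\rho(y)|.$$
Each edge occurs twice in the sums over $(x,y)$, so
\begin{equation}\label{eq:edge}
\mathcal A=\frac c{n!}\sum_{e\in\mathcal E}\theta_ed_e^2,\qquad\mathcal B=\frac{c^2}{n!}\sum_{e\in\mathcal E}\sum_{\eta\in\mathcal T}b(e,\eta),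
\end{equation}
where
$$b(e,\eta)=\tfrac12d_e^2\big[\partial_1\theta\,\nabla_\eta\rho(x)+\partial_2\theta\,\nabla_\eta\rho(y)\big]-\theta_ed_e\big(\nabla_\eta\psi(y)-\nabla_\eta\psi(x)\big).$$
Since $\theta$ is symmetric, $b(e,\eta)$ does not change when $x$ and $y$ are exchanged. The term $\eta=\tau_e$ is explicit. Let
$$\varphi(\ell)=1+\frac{\sinh\ell}\ell,\qquad\varphi(0)=2;$$
its power series shows that $\varphi$ is continuous, even, and increasing on $[0,\infty)$.

\begin{lemma}\label{lem:diag}
For every edge $e$, $b(e,\tau_e)=\varphi(\ell_e)\,\theta_ed_e^2$.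
\end{lemma}

\begin{proof}
Let $s=\rho(x)$, $t=\rho(y)$, $\theta=\theta_e$. Since $\tau_e$ exchanges $x$ and $y$,
$$b(e,\tau_e)=d_e^2\big[\tfrac12(\partial_1\theta-\partial_2\theta)(t-s)+2\theta\big].$$
For $s=t$ this is $2\theta d_e^2$. For $s\ne t$ put $D=\log(s/t)$. Then $t-s=-\theta D$, and \eqref{eq:deriv} gives $\frac12(\partial_1\theta-\partial_2\theta)(t-s)=\frac\theta2\big[\theta(\frac1s+\frac1t)-2\big]$. Here $\theta(\frac1s+\frac1t)=(\frac st-\frac ts)/D=2\sinh D/D$.
\end{proof}

\begin{example}[$n=2$]\label{ex:two}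
There is one edge, one transposition, and $c=1$. So $\mathcal B/\mathcal A=\varphi(\ell_e)$ for every nonconstant $\psi$, and $\kappa_2=\varphi(0)=2$. On two points the uniform density is the worst one, and a large ratio raises the curvature exponentially in $\ell_e$.
\end{example}

\section{The upper bound: Ewens densities}\label{sec:upper}

\subsection{The direction of the heat flow}
MLSI concerns only the heat flow, so the natural direction in which to compare it with the curvature is $\psi=\log\rho$.

\begin{lemma}\label{lem:log}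
For every reversible chain and every positive $\rho\in\mathcal P(X)$,
$$\mathcal A(\rho,\log\rho)=\mathcal I(\rho)=-\langle\rho,\mathcal L\log\rho\rangle,\qquad\mathcal B(\rho,\log\rho)=\frac12\Big\langle\rho,\frac{\mathcal L\rho}\rho\Big(\mathcal L\log\rho+\frac{\mathcal L\rho}\rho\Big)\Big\rangle.$$
\end{lemma}

\begin{proof}
We have $\hat\rho(x,y)(\log\rho(y)-\log\rho(x))=\rho(y)-\rho(x)$. With \eqref{eq:ibp} this gives the formula for $\mathcal A$ and shows that the second sum in $\mathcal B$ contributes $\langle\mathcal L\rho,\mathcal L\log\rho\rangle$. In the first sum, exchanging $x$ and $y$ turns the $\partial_2\theta$ term into the $\partial_1\theta$ term. Multiplying \eqref{eq:deriv} by $\log\frac st$ gives $\partial_1\theta(s,t)(\log\frac st)^2=\log\frac st-\frac{s-t}s$. So the first sum contributes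
$$\frac12\sum_{x,y}\mathcal L\rho(x)\Big[\log\rho(x)-\log\rho(y)+\frac{\rho(y)-\rho(x)}{\rho(x)}\Big]K(x,y)\pi(x)=\frac12\Big\langle\mathcal L\rho,-\mathcal L\log\rho+\frac{\mathcal L\rho}\rho\Big\rangle.$$
Adding the two contributions gives the claim.
\end{proof}

\begin{remark}\label{rem:heat}
Along $\rho_t=e^{t\mathcal L}\rho$, Lemma~\ref{lem:log} and \eqref{eq:ibp} give $\frac d{dt}\mathcal H=-\mathcal I$ and $\frac d{dt}\mathcal I=-2\mathcal B(\rho_t,\log\rho_t)$. So MLSI($\lambda$) says that $\mathcal H$ decays at relative rate at least $2\lambda$, while curvature $\kappa$ forces its derivative $\mathcal I$ to decay at relative rate at least $2\kappa$. Integrating $\frac d{dt}\mathcal I\le2\kappa\frac d{dt}\mathcal H$ over $[0,\infty)$, where $\rho_t\to1$, gives MLSI($\kappa$) for positive $\rho$; if $\rho$ has a zero, then $\mathcal I(\rho)=\infty$ by irreducibility.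
\end{remark}

\subsection{The test density}
We want $\mathcal I(\rho)$ large and $\mathcal B(\rho,\log\rho)$ small. The first asks for large jumps of $\log\rho$. The second, because of the factor $\mathcal L\rho/\rho$, asks that at a typical point a few much heavier neighbors balance many much lighter ones. The number of cycles $\operatorname{cyc}(x)$ changes by exactly one along every edge. Indeed, if $i,j$ lie in one cycle $(i\cdots a\,j\cdots b)$ of $x$, then $(ij)x$ has the cycles $(i\cdots a)$ and $(j\cdots b)$ in its place; multiplying by $(ij)$ again shows that two different cycles containing $i$ and $j$ are merged. For $q>0$, $q\ne1$, we therefore take the \emph{Ewens density}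
$$\rho_q(x)=Z^{-1}q^{\operatorname{cyc}(x)},$$
with $Z$ the normalizing constant. It has $\ell_e=|\log q|$ on every edge. Let $\mathbb P,\mathbb E,\operatorname{Var}$ refer to the law $\rho_q\pi$, called Ewens($q$), and let $F(x)$ be the number of pairs $\{i,j\}$ that lie in the same cycle of $x$. Thus $F(x)$ neighbors of $x$ have one more cycle and $N-F(x)$ have one fewer.

\begin{proposition}\label{prop:ratio}
For $\rho=\rho_q$ and $\psi=\log\rho_q$,
$$\mathcal A=\frac{q-1}{q+1}\log q,\qquad\frac{\mathcal B}{\mathcal A}=c^2\varphi(\log q)\,\frac{(q+1)^2}q\operatorname{Var}F.$$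
\end{proposition}

\begin{proof}
Counting neighbors gives $\mathcal L\log\rho=c\log q\,(2F-N)$ and
$$\frac{\mathcal L\rho}\rho=c\big[(q-1)F+(q^{-1}-1)(N-F)\big]=c\,\frac{q-1}q\big((q+1)F-N\big).$$
Since $\mathbb E[\mathcal L\rho/\rho]=\langle\mathcal L\rho,1\rangle=0$ and $q\ne1$, we get $\mathbb EF=\frac N{q+1}$ and $\mathcal L\rho/\rho=c\frac{q^2-1}q(F-\mathbb EF)$. By Lemma~\ref{lem:log} and $cN=1$, $\mathcal A=c\log q\,\mathbb E[N-2F]=\frac{q-1}{q+1}\log q$, which is positive because $q\neq1$. As $\mathbb E[(F-\mathbb EF)(2F-N)]=2\operatorname{Var}F$, the same lemma gives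
$$\mathcal B=\frac{c^2}2\,\frac{q^2-1}q\operatorname{Var}F\,\Big[2\log q+q-\frac1q\Big].$$
The bracket equals $2\log q\,\varphi(\log q)$ because $q-1/q=2\sinh(\log q)$. Now divide by $\mathcal A$.
\end{proof}

\begin{example}[$n=3$]\label{ex:three}
The identity has weight $q^3$ and $F=0$, the three transpositions have weight $q^2$ and $F=1$, and the two $3$-cycles have weight $q$ and $F=3$. The total weight is $q(q+1)(q+2)$, so
$$\operatorname{Var}F=\frac{3q+18}{(q+1)(q+2)}-\frac9{(q+1)^2}=\frac{3q(q+4)}{(q+1)^2(q+2)}.$$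
With $c=\frac13$ and $\ell=\log q$ we find $\mathcal B/\mathcal A=c\,\varphi(\ell)\frac{q+4}{q+2}$. By \eqref{eq:edge} and Lemma~\ref{lem:diag} the terms $\eta=\tau_e$ contribute $c\,\varphi(\ell)$ to this ratio. Therefore
\begin{equation}\label{eq:three}
\sum_e\sum_{\eta\ne\tau_e}b(e,\eta)=\frac{2\varphi(\ell)}{q+2}\sum_e\theta_ed_e^2,\qquad\frac{2\varphi(\ell)}{q+2}\sim\frac1\ell\quad(q\to\infty).
\end{equation}
The interaction of distinct transpositions is worth only $1/\ell$ per edge. For $n=3$ this loss is hidden behind $\varphi(\ell)\sim q/(2\ell)$. For large $n$ every edge lies in $n-2$ copies of this graph, these copies must supply the curvature of order $1/n$, and the loss becomes visible for $q$ up to order $n$.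
\end{example}

\begin{lemma}\label{lem:var}
For $n\ge2$,
$$\operatorname{Var}F=\frac{Nq(n+q)(n+q+1)}{(q+1)^2(q+2)(q+3)}.$$
\end{lemma}

\begin{proof}
Write $i\sim j$ if $i$ and $j$ lie in the same cycle. Since $F$ is the sum of the indicators of $i\sim j$, $\mathbb EF^2$ involves events in at most four indices, and we reduce these to $\mathcal S_2,\mathcal S_3,\mathcal S_4$. Every permutation of $\{1,\dots,m\}$ arises from exactly one permutation $x'$ of $\{1,\dots,m-1\}$, either by adding $m$ as a fixed point (one more cycle) or by inserting $m$ after one of the $m-1$ elements in cycle notation (same number of cycles). The permutations arising from $x'$ have total weight $q^{\operatorname{cyc}(x')}(q+m-1)$. Hence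
\begin{equation}\label{eq:norm}
\sum_{x\in\mathcal S_m}q^{\operatorname{cyc}(x)}=q(q+1)\cdots(q+m-1),
\end{equation}
and deleting $m$ from its cycle maps Ewens($q$) on $\mathcal S_m$ to Ewens($q$) on $\mathcal S_{m-1}$ and preserves $\sim$ on $\{1,\dots,m-1\}$. Counting one $2$-cycle in $\mathcal S_2$, two $3$-cycles in $\mathcal S_3$, and six $4$-cycles together with $(12)(34)$ in $\mathcal S_4$, we get
$$\mathbb P(1\sim2)=\tfrac1{q+1},\qquad\mathbb P(1\sim2\sim3)=\tfrac2{(q+1)(q+2)},\qquad\mathbb P(1\sim2,\,3\sim4)=\tfrac{q+6}{(q+1)(q+2)(q+3)}.$$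
The law is invariant under conjugation, so these values hold for any distinct indices. Each pair meets $2(n-2)$ other pairs in one index and is disjoint from $\frac{(n-2)(n-3)}2$ pairs. Therefore
$$\operatorname{Var}F=\frac N{q+1}\Big\{1+\frac{4(n-2)}{q+2}+\frac{(n-2)(n-3)(q+6)}{2(q+2)(q+3)}-\frac{n(n-1)}{2(q+1)}\Big\}.$$
Multiply the braces by $(q+1)(q+2)(q+3)$. The coefficients of $n^2$, $n$ and $1$ are
\begin{align*}
\tfrac12(q^2+7q+6)-\tfrac12(q^2+5q+6)&=q,\\
4(q^2+4q+3)-\tfrac52(q^2+7q+6)+\tfrac12(q^2+5q+6)&=2q^2+q,\\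
(q^3+6q^2+11q+6)-8(q^2+4q+3)+3(q^2+7q+6)&=q^3+q^2,
\end{align*}
and $q\big(n^2+(2q+1)n+q^2+q\big)=q(n+q)(n+q+1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
By Theorem~\ref{thm:EM}, Proposition~\ref{prop:ratio}, Lemma~\ref{lem:var} and $c^2N=c$,
$$\kappa_n\le c\,\varphi(\log q)\,\frac{(n+q)(n+q+1)}{(q+2)(q+3)},$$
which is the first claim. For $q=n$ the fraction is $\frac{2n(2n+1)}{(n+2)(n+3)}\le4$ and $2\varphi(\log n)=2+\frac{n^2-1}{n\log n}$, so
$$\kappa_n\le\frac4{n(n-1)}\Big[2+\frac{n^2-1}{n\log n}\Big]=\frac8{n(n-1)}+\frac{4(n+1)}{n^2\log n}.$$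
The right side times $n\log n$ tends to $4$. Since $\kappa_n\ge\frac4{n(n-1)}>0$, also $n\kappa_n\to0$.
\end{proof}

\begin{remark}
For $q=an$ with $a>0$ fixed, $n\log n$ times the bound of Theorem~\ref{thm:upper} tends to $(1+a)^2/a$, which is smallest at $a=1$. The density $\rho_n$ is not exceptional for MLSI. By \eqref{eq:norm}, $Z=\binom{2n-1}n\in[1,4^n]$, and applying $q\frac d{dq}\log$ to \eqref{eq:norm} gives $\mathbb E\operatorname{cyc}=\sum_{m=0}^{n-1}\frac n{n+m}\in[\frac n2,n]$. So $\mathcal H(\rho_n)=\mathbb E\operatorname{cyc}\cdot\log n-\log Z$ has order $n\log n$ as $n\to\infty$, while $\mathcal I(\rho_n)\sim\log n$ and $\mathcal B(\rho_n,\log\rho_n)\sim4/n$. At $\rho_n$ the entropy decays at a relative rate of order $1/n$, but the Fisher information only at a relative rate of order $1/(n\log n)$.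
\end{remark}

\section{Squares and blocks}\label{sec:blocks}

We turn to the lower bound. Fix a positive $\rho$ and a function $\psi$. The terms $b(e,\eta)$ with $\eta\ne\tau_e$ have no sign individually, so we group them along the subgroup generated by $\tau_e$ and $\eta$. If the two transpositions are disjoint they commute, and the cosets of this subgroup are squares. These terms we only need to be harmless.

\begin{lemma}\label{lem:square}
The sum of $b(e,\eta)$ over all pairs with $\eta\ne\tau_e$ and $\eta\tau_e=\tau_e\eta$ is nonnegative.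
\end{lemma}

\begin{proof}
Fix $\eta$ and $e=\{x,y\}$. Since $\eta y=\tau_e\eta x$, the pair $e'=\{\eta x,\eta y\}$ is an edge with $\tau_{e'}=\tau_e$, and $e'\ne e$ because $\eta x\notin\{x,\tau_ex\}$. So $e\leftrightarrow e'$ pairs up the edges in question. Let $d=d_e$ and $d'=\psi(\eta y)-\psi(\eta x)$. Then $\nabla_\eta\psi(y)-\nabla_\eta\psi(x)=d'-d$, and \eqref{eq:euler} and \eqref{eq:tangent} give
$$b(e,\eta)=\tfrac12d^2\big[\partial_1\theta\,\rho(\eta x)+\partial_2\theta\,\rho(\eta y)\big]+\tfrac12\theta_ed^2-\theta_edd'\ge\tfrac12(\theta_{e'}+\theta_e)d^2-\theta_edd'.$$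
Adding the same bound with $e$ and $e'$ exchanged yields $b(e,\eta)+b(e',\eta)\ge\frac12(\theta_e+\theta_{e'})(d-d')^2\ge0$.
\end{proof}

If $\eta$ does not commute with $\tau_e$, the two transpositions share exactly one index and generate $\operatorname{Sym}(J)$ for a unique $3$-element set $J\subset\{1,\dots,n\}$. A \emph{block} is a coset $\operatorname{Sym}(J)\sigma$ together with the edges given by the three transpositions in $\operatorname{Sym}(J)$. It has three even vertices $x_1,x_2,x_3$ and three odd vertices $y_1,y_2,y_3$, and the three transpositions send each vertex to the three vertices of the other parity. So a block is a complete bipartite graph $K_{3,3}$; for $n=3$ it is the whole Cayley graph. Each edge $e$ lies in exactly $n-2$ blocks, one for each choice of the third element of $J$. For a block let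
$$\mathfrak B=\sum_{e}\sum_{\eta}b(e,\eta),$$
where $e$ runs over its nine edges and $\eta$ over the two transpositions of $\operatorname{Sym}(J)$ other than $\tau_e$. Every noncommuting pair $(e,\eta)$ occurs in exactly one block. By Lemmas~\ref{lem:diag} and~\ref{lem:square},
\begin{equation}\label{eq:split}
\mathcal B\ge\frac{c^2}{n!}\Big[\sum_{e\in\mathcal E}\varphi(\ell_e)\theta_ed_e^2+\sum_{\text{blocks}}\mathfrak B\Big].
\end{equation}

An inequality $\mathfrak B\ge\gamma\sum_e\theta_ed_e^2$ with an absolute constant $\gamma>0$ would give $\kappa_n\ge c\gamma(n-2)$, of order $1/n$. By \eqref{eq:three} it is false. We need a smaller weight, of order $\theta_e/(1+\ell_e)$. The measure $s^{1-p}t^p\,dp$ in Lemma~\ref{lem:theta} concentrates within distance of order $1/\ell$ of an endpoint of $[0,1]$ when $\ell=|\log s-\log t|$ is large, so we weight it by the distance to the endpoints: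
$$\omega(s,t)=\int_0^1\min(p,1-p)\,s^{1-p}t^p\,dp\le\tfrac12\theta(s,t).$$
This function is symmetric. Put $\omega_e=\omega(\rho(x),\rho(y))$ for $e=\{x,y\}$.

\begin{lemma}\label{lem:omega}
For $s,t>0$ and $\ell=|\log s-\log t|$, $\ \omega(s,t)\ge\dfrac{\theta(s,t)}{2(4+\ell)}$.
\end{lemma}

\begin{proof}
By symmetry let $s\ge t$, so $s^{1-p}t^p=se^{-\ell p}$. Let $\xi$ be a random variable on $[0,1]$ with density proportional to $e^{-\ell p}$. Then $\omega/\theta$ is the mean of $\min(\xi,1-\xi)$, which is at least the probability of $\{\xi\le\frac12\}$ times the conditional mean of $\xi$ on this event. The probability is at least $\frac12$ because the density is nonincreasing. Conditionally, $2\xi$ has density proportional to $e^{-ar}$ on $[0,1]$ with $a=\ell/2$. For $a>0$ its mean is $\frac1a-\frac1{e^a-1}\ge\frac1a-\frac1{a+a^2/2}=\frac1{2+a}$, and for $a=0$ it is $\frac12$. So $\omega/\theta\ge\frac12\cdot\frac12\cdot\frac1{2+\ell/2}$.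
\end{proof}

\begin{proposition}[Block inequality]\label{prop:block}
For every block, $\mathfrak B\ge\frac1{48}\sum_e\omega_ed_e^2$, the sum running over its nine edges.
\end{proposition}

\section{Proof of the block inequality}\label{sec:blockproof}

\subsection{A sum of nonnegative terms}
For $i,j\in\{1,2,3\}$ let $\alpha_i=\rho(x_i)$, $\beta_j=\rho(y_j)$, $u_i=\psi(x_i)$, $v_j=\psi(y_j)$, and
$$d_{ij}=v_j-u_i,\qquad\theta_{ij}=\theta(\alpha_i,\beta_j),\qquad\omega_{ij}=\omega(\alpha_i,\beta_j),\qquad S=\sum_jv_j-\sum_iu_i.$$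
Let $C_{ij}=\{(k,m):k\ne i,\ m\ne j\}$ index the four edges disjoint from $\{x_i,y_j\}$ (Figure~\ref{fig:block}). The mean of $d_{km}$ over $C_{ij}$ is $\mu_{ij}=\frac12\sum_{m\ne j}v_m-\frac12\sum_{k\ne i}u_k=\frac12(S-d_{ij})$. Put
$$V_{ij}=\sum_{(k,m)\in C_{ij}}(d_{km}-\mu_{ij})^2,\qquad g_{ij}=\theta\Big(\sum_{k\ne i}\alpha_k,\sum_{m\ne j}\beta_m\Big)-\frac12\sum_{(k,m)\in C_{ij}}\theta_{km}.$$
The set $C_{ij}$ is the union of two perfect matchings. Applying \eqref{eq:super} to each and averaging shows $g_{ij}\ge0$; this number is the defect in superadditivity.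

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\foreach \k in {2,3} {\draw[gray,dashed] (1.5,1.6)--(1.5*\k,0); \draw[gray,dashed] (1.5*\k,1.6)--(1.5,0);}
\foreach \k in {2,3} \foreach \m in {2,3} \draw (1.5*\k,1.6)--(1.5*\m,0);
\draw[line width=1.6pt] (1.5,1.6)--(1.5,0);
\foreach \k in {1,2,3} {\fill (1.5*\k,1.6) circle (2pt) node[above] {$x_{\k}$}; \fill (1.5*\k,0) circle (2pt) node[below] {$y_{\k}$};}
\end{tikzpicture}
\caption{A block: a coset of a copy of $\mathcal S_3$, with even vertices $x_i$ and odd vertices $y_j$. The four thin solid edges are those disjoint from the thick edge $\{x_1,y_1\}$ and form the set $C_{11}$; they split into the perfect matchings $\{x_2y_2,x_3y_3\}$ and $\{x_2y_3,x_3y_2\}$.}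
\label{fig:block}
\end{figure}

\begin{lemma}\label{lem:sos}
$\displaystyle\mathfrak B\ge\frac12\sum_{i,j}g_{ij}d_{ij}^2+\frac14\sum_{i,j}\theta_{ij}\big[(d_{ij}+S)^2+V_{ij}\big]$.
\end{lemma}

\begin{proof}
Let $e=\{x_i,y_j\}$. As $\eta$ runs over the two transpositions other than $\tau_e$, $\eta x_i$ runs over $y_m$, $m\ne j$, and $\eta y_j$ over $x_k$, $k\ne i$. Hence
$$\sum_\eta\big(\nabla_\eta\psi(y_j)-\nabla_\eta\psi(x_i)\big)=\Big(\sum_{k\ne i}u_k-2v_j\Big)-\Big(\sum_{m\ne j}v_m-2u_i\Big)=-S-d_{ij},$$
and by \eqref{eq:euler}, with derivatives at $(\alpha_i,\beta_j)$,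
$$\sum_\eta\big[\partial_1\theta\,\nabla_\eta\rho(x_i)+\partial_2\theta\,\nabla_\eta\rho(y_j)\big]=\Gamma_{ij}-2\theta_{ij},\qquad\Gamma_{ij}=\partial_1\theta\sum_{m\ne j}\beta_m+\partial_2\theta\sum_{k\ne i}\alpha_k.$$
The terms $\pm\theta_{ij}d_{ij}^2$ cancel, and $\mathfrak B=\sum_{i,j}\big[\frac12\Gamma_{ij}d_{ij}^2+\theta_{ij}d_{ij}S\big]$. By \eqref{eq:tangent} and the symmetry of $\theta$, $\Gamma_{ij}\ge g_{ij}+\frac12\sum_{C_{ij}}\theta_{km}$. Since $(k,m)\in C_{ij}$ if and only if $(i,j)\in C_{km}$, we may exchange the order of summation: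
$$\mathfrak B\ge\frac12\sum_{i,j}g_{ij}d_{ij}^2+\sum_{i,j}\theta_{ij}\Big[\frac14\sum_{C_{ij}}d_{km}^2+d_{ij}S\Big].$$
The bracket equals $\mu_{ij}^2+\frac14V_{ij}+d_{ij}S=\frac14(S-d_{ij})^2+d_{ij}S+\frac14V_{ij}=\frac14\big[(d_{ij}+S)^2+V_{ij}\big]$.
\end{proof}

So $\mathfrak B\ge0$, and with \eqref{eq:split} and $\varphi\ge2$ this already gives the bound $\kappa_n\ge2c=\frac4{n(n-1)}$. To gain the factor $n$ we must control $d_{ij}^2$ by the right side of Lemma~\ref{lem:sos}, and neither sum can do this alone. All $g_{ij}$ vanish when $\rho$ is constant. The squares attached to an edge can vanish too: in Example~\ref{ex:three}, with $x_1$ the identity, $(u_1,u_2,u_3)$ and $v_j$ are $(0,-2\ell,-2\ell)$ and $-\ell$ up to a common constant, so $S=\ell$, $d_{1j}+S=0$ and $V_{1j}=0$ on the three heavy edges.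

Suppose, however, that $d_{ij}+S=0$ and $V_{ij}=0$. Then every $(k,m)\in C_{ij}$ has $d_{km}=\mu_{ij}=-d_{ij}$ and $d_{km}+S=-2d_{ij}$. So $d_{ij}^2$ reappears in the terms of the disjoint edges, with weights $g_{km}$ and $\theta_{km}$. It remains to show that these weights are not all small compared with $\omega_{ij}$. For $(k,m)\in C_{ij}$ let $(k',m')$ be the edge matched to it, defined by $\{i,k,k'\}=\{j,m,m'\}=\{1,2,3\}$. From the definition of $g_{km}$,
\begin{equation}\label{eq:gQ}
2g_{km}+\theta_{k'm'}=2\theta(\alpha_i+\alpha_{k'},\beta_j+\beta_{m'})-\theta_{ij}-\theta_{im'}-\theta_{k'j}.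
\end{equation}
This is the quantity to bound from below.

\subsection{Quantitative superadditivity}

\begin{lemma}\label{lem:Q}
For $s,s',t,t'>0$,
$$Q:=2\theta(s+s',t+t')-\theta(s,t)-\theta(s,t')-\theta(s',t)\ge\tfrac16\,\omega(s,t).$$
\end{lemma}

The weight $\theta(s,t)$ cannot replace $\omega(s,t)$ here. For $s=1$, $t=t'=e^{-\ell}$, $s'=e^{-2\ell}$, the values on a heavy edge in Example~\ref{ex:three}, $Q=\frac2{\ell-\log2}-\frac2\ell+O(e^{-\ell})\sim\frac{2\log2}{\ell^2}$ while $\theta(s,t)\sim\frac1\ell$: doubling the smaller argument changes the logarithmic mean only by a relative amount of order $1/\ell$. This is the source of the logarithm in Theorem~\ref{thm:lower}.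

\begin{proof}
Let $\Theta=\theta(s+s',t+t')$. If $s'$ or $t'$ is not small, one copy of $\Theta$ absorbs the mixed terms and the other gains over $\theta(s,t)$; otherwise the roles are reversed.

\emph{Case $t'\ge t/2$ or $s'\ge s/2$.} By \eqref{eq:super}, $\Theta\ge\theta(s,t')+\theta(s',t)$, so $Q\ge\Theta-\theta(s,t)$. If $t'\ge t/2$, monotonicity and $(\frac32)^p-1\ge p\log\frac32$ give
$$Q\ge\theta(s,\tfrac32t)-\theta(s,t)=\int_0^1\big((\tfrac32)^p-1\big)s^{1-p}t^p\,dp\ge\log\tfrac32\int_0^1p\,s^{1-p}t^p\,dp\ge\tfrac16\,\omega(s,t).$$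
If $s'\ge s/2$, compare $\theta(\frac32s,t)$ with $\theta(s,t)$; the factor $p$ becomes $1-p$.

\emph{Case $s'=as$, $t'=bt$ with $a,b\in(0,\frac12)$.} Since $\Theta\ge\theta(s,t)$,
$$Q\ge\Theta-\theta(s,t')-\theta(s',t)=\int_0^1\Phi_p(a,b)\,s^{1-p}t^p\,dp,\qquad\Phi_p(a,b)=(1+a)^{1-p}(1+b)^p-b^p-a^{1-p}.$$
On $(0,\frac12]^2$ we have $\frac{a(1+b)}{1+a}\le\frac13\cdot\frac32<1$ and $\frac{b(1+a)}{1+b}\le\frac13\cdot\frac32<1$, hence
$$\partial_a\Phi_p=(1-p)\Big[\Big(\frac{1+b}{1+a}\Big)^p-a^{-p}\Big]\le0,\qquad\partial_b\Phi_p=p\Big[\Big(\frac{1+a}{1+b}\Big)^{1-p}-b^{-(1-p)}\Big]\le0.$$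
So $\Phi_p(a,b)\ge\Phi_p(\frac12,\frac12)=\frac32-2^{-p}-2^{-(1-p)}=:f(p)$. The function $f$ is concave with $f(0)=f(1)=0$ and $f(\frac12)=\frac32-\sqrt2$, so it lies above its chords on $[0,\frac12]$ and $[\frac12,1]$: $f(p)\ge(3-2\sqrt2)\min(p,1-p)$. Finally $3-2\sqrt2\ge\frac16$ because $(\frac{17}6)^2\ge8$.
\end{proof}

\subsection{Transferring the bound to the disjoint edges}

\begin{proof}[Proof of Proposition~\ref{prop:block}]
Fix $(i,j)$, and write $\zeta=d_{ij}+S$ and $\delta_{km}=d_{km}-\mu_{ij}$ for $(k,m)\in C_{ij}$, so that $V_{ij}=\sum_{C_{ij}}\delta_{km}^2$. These are the errors that vanished in the discussion above. Since $\mu_{ij}=\frac\zeta2-d_{ij}$ and $S=\zeta-d_{ij}$,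
$$d_{ij}=-d_{km}+\big(\tfrac\zeta2+\delta_{km}\big),\qquad2d_{ij}=-(d_{k'm'}+S)+\big(\tfrac{3\zeta}2+\delta_{k'm'}\big).$$
Applying $(y+z)^2\le2y^2+2z^2$ twice to each identity, we get
\begin{equation}\label{eq:two}
d_{ij}^2\le2d_{km}^2+\zeta^2+4\delta_{km}^2,\qquad d_{ij}^2\le\tfrac12(d_{k'm'}+S)^2+\tfrac94\zeta^2+\delta_{k'm'}^2.
\end{equation}
By \eqref{eq:gQ} and Lemma~\ref{lem:Q} with $(s,s',t,t')=(\alpha_i,\alpha_{k'},\beta_j,\beta_{m'})$, we have $2g_{km}+\theta_{k'm'}\ge\frac16\omega_{ij}$. The errors in \eqref{eq:two} must be paid for with the weight $\theta_{ij}$, and $g_{km}$, $\theta_{k'm'}$ may be much larger than $\theta_{ij}$. So we truncate: choose $0\le\tilde g\le g_{km}$ and $0\le\tilde\theta\le\theta_{k'm'}$ with $2\tilde g+\tilde\theta=\frac16\omega_{ij}\le\frac1{12}\theta_{ij}$. Multiply the inequalities \eqref{eq:two} by $2\tilde g$ and $\tilde\theta$ and add: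
$$\tfrac16\omega_{ij}d_{ij}^2\le4g_{km}d_{km}^2+\tfrac12\theta_{k'm'}(d_{k'm'}+S)^2+\tfrac1{12}\theta_{ij}\big[\tfrac94\zeta^2+4\delta_{km}^2+\delta_{k'm'}^2\big].$$
Average over the four elements $(k,m)$ of $C_{ij}$. The map $(k,m)\mapsto(k',m')$ is a bijection of $C_{ij}$, so the last term averages to $\theta_{ij}[\frac3{16}\zeta^2+\frac5{48}V_{ij}]$, and
$$\tfrac16\omega_{ij}d_{ij}^2\le\sum_{C_{ij}}\big[g_{km}d_{km}^2+\tfrac18\theta_{km}(d_{km}+S)^2\big]+\tfrac3{16}\theta_{ij}\big[(d_{ij}+S)^2+V_{ij}\big].$$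
Sum over $(i,j)$; each $(k,m)$ lies in four of the sets $C_{ij}$. Thus
$$\tfrac16\sum_{i,j}\omega_{ij}d_{ij}^2\le4\sum_{i,j}g_{ij}d_{ij}^2+\big(\tfrac12+\tfrac3{16}\big)\sum_{i,j}\theta_{ij}\big[(d_{ij}+S)^2+V_{ij}\big]\le8\,\mathfrak B,$$
where the last step is Lemma~\ref{lem:sos} and $\frac{11}{16}\le2$.
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Each edge lies in $n-2$ blocks, so \eqref{eq:split}, Proposition~\ref{prop:block} and Lemma~\ref{lem:omega} give, for all positive $\rho$ and all $\psi$,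
\begin{equation}\label{eq:final}
\mathcal B(\rho,\psi)\ge\frac{c^2}{n!}\sum_{e\in\mathcal E}\theta_ed_e^2\Big[\varphi(\ell_e)+\frac{n-2}{96(4+\ell_e)}\Big].
\end{equation}
The bracket is continuous in $\ell_e\ge0$, so it is at least its infimum over $\ell>0$. By \eqref{eq:edge} the right side is at least $c$ times this infimum times $\mathcal A(\rho,\psi)$, and Theorem~\ref{thm:EM} gives the first inequality.

For the second we show that the bracket is at least $\frac n{192(2+\log n)}$ for every $\ell>0$. If $\ell\le2\log n$, it is at least $2+\frac{n-2}{192(2+\log n)}$, and $2\ge\frac2{192(2+\log n)}$. If $\ell\ge2\log n$, it is at least $\varphi(2\log n)\ge\frac{n^2-n^{-2}}{4\log n}$, and $n^2-n^{-2}\ge n$ and $4\log n\le192(2+\log n)$ for $n\ge2$. Multiplying by $c=\frac2{n(n-1)}$ gives $\frac1{96(n-1)(2+\log n)}$.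
\end{proof}

\begin{remark}\label{rem:bounded}
If $\ell_e\le L$ on every edge, then \eqref{eq:final} gives $\mathcal B\ge c\big[2+\frac{n-2}{96(4+L)}\big]\mathcal A$ for all $\psi$. For fixed $L$ this constant has order $1/n$. So no family of densities with bounded ratios across edges can show $\liminf_nn\kappa_n=0$, and the growth of $q$ with $n$ in Theorem~\ref{thm:upper} is forced.
\end{remark}

\begin{thebibliography}{9}

\bibitem{EM}
Erbar and Maas, \emph{Ricci curvature of finite Markov chains via convexity of the entropy}, Arch. Ration. Mech. Anal. 206 (2012).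

\bibitem{FM}
Max Fathi and Jan Maas, \emph{Entropic Ricci curvature bounds for discrete interacting systems}, arXiv:1501.00562 (2015).

\end{thebibliography}
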